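\title{History-determinism of timed B\"uchi and coB\"uchi automata is decidable}

\begin{abstract}
A timed automaton is history-deterministic if its nondeterministic choices can be made on the fly, from the input read so far, in such a way that every word of its language receives an accepting run. We prove that a timed B\"uchi or coB\"uchi automaton is history-deterministic if and only if Eve wins the two-token game on it. This game is played on triples of configurations, so clock regions reduce it to a finite parity game with three priorities, and history-determinism is decidable in exponential time. The resolver is obtained by restricting the automaton to steps that are optimal in the one-token game, moving the acceptance marks until a rank vanishes, and steering the run by infinite chains of virtual configurations.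
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

A nondeterministic automaton accepts a word if some run on it is accepting, and this run may be chosen with the whole word in view. History-determinism asks whether the view of the future is needed, or whether one rule that sees only the past finds an accepting run on every accepted word. This paper shows how to decide the question for timed automata with B\"uchi or coB\"uchi acceptance.

\subsection{Timed automata and history-determinism}

A \emph{timed automaton} is a tuple $A=(Q,q_0,\Sigma,C,\Delta,F)$ with a finite set $Q$ of states, an initial state $q_0$, a finite alphabet $\Sigma$, a finite set $C$ of clocks, a finite set $\Delta\subseteq Q\times\Sigma\times G(C)\times 2^C\times Q$ of transitions, and a set $F\subseteq Q$. Here $G(C)$ is the set of \emph{guards}, the finite conjunctions of constraints $\gamma\bowtie n$ with $\gamma\in C$, $n\in\mathbb N$ and ${\bowtie}\in\{<,\le,=,\ge,>\}$. Constants are written in binary.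

A \emph{timed letter} is a pair $\sigma=(d,a)\in\mathbb R_{\ge0}\times\Sigma$ of a delay and a letter, and a \emph{timed word} is an infinite sequence $w=w_0w_1\cdots$ of timed letters. Zero delays are allowed and the sum of the delays need not diverge; other conventions are treated in Section~\ref{sec:more}. We write $w[r,t)$ for the finite word $w_r\cdots w_{t-1}$, and we call \emph{stage} $r$ the moment after $r$ timed letters have been read.

A \emph{configuration} is a pair $x=(q,\nu)$ of a state and a valuation $\nu\colon C\to\mathbb R_{\ge0}$. We write $x+d=(q,\nu+d)$, where $\nu+d$ adds $d$ to every clock, and $x_0=(q_0,\mathbf 0)$. A transition $\delta=(q,a,g,R,q')$ is \emph{enabled} at $(q,\nu)$ if $\nu$ satisfies $g$; taking it leads to $(q',\nu')$, where $\nu'$ is $\nu$ with the clocks in $R$ set to $0$. A \emph{step} is a triple $s=(x,d,\delta)$ with $\delta$ enabled at $x+d$. Its \emph{source} is $x$, its \emph{target} is the configuration $x'$ reached by taking $\delta$ at $x+d$, and it is a step \emph{under} $(d,a)$, where $a$ is the label of $\delta$. We often denote it by $x\to x'$. The set of targets of steps from $x$ under $\sigma$ is $\mathrm{Post}_\sigma(x)$; it is finite. All automata are assumed \emph{complete}: $\mathrm{Post}_\sigma(x)\ne\emptyset$ for all $x$ and $\sigma$.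

A \emph{run} from $x$ on $w$ is a sequence of steps $x=\rho_0\to\rho_1\to\cdots$ with $\rho_i\to\rho_{i+1}$ under $w_i$. In a \emph{B\"uchi} automaton a run is accepting if it visits $F$ infinitely often; in a \emph{coB\"uchi} automaton, if it visits $Q\setminus F$ only finitely often. Both conditions are \emph{prefix-independent}: deleting or adding finitely many initial steps does not change acceptance. The language $L(A)$ is the set of timed words with an accepting run from $x_0$.

A \emph{resolver} is a function that maps each finite run prefix from $x_0$, together with a next timed letter $(d,a)$, to a transition labeled $a$ that is enabled after the delay $d$. It builds one run on each timed word. The automaton is \emph{history-deterministic} (HD) if it has a resolver whose run on every $w\in L(A)$ is accepting. A resolver is just a function. It suffices to define it on the prefixes that it builds itself, since completeness supplies arbitrary values elsewhere, and it may consult any data that are determined by the finite word read so far.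

If every configuration has only one step under each timed letter, or if $L(A)=\emptyset$, then every resolver works and $A$ is HD. An automaton that must guess a future letter is not HD; Example~\ref{ex:onetoken} is a small instance.

For timed safety automata (a run is accepting if it stays in $F$) and timed reachability automata (a run is accepting if it visits $F$), it is known that history-determinism is decidable in EXPTIME. Bose, Henzinger, Lehtinen, Schewe and Totzke \cite{BHLST} leave the following problem open.

\medskip\noindent\textbf{Problem.} \emph{Is it decidable whether a given timed B\"uchi automaton, respectively a given timed coB\"uchi automaton, is history-deterministic?}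

\subsection{Token games}

The definition of HD describes a game. In each round Adam plays a timed letter and Eve extends her run by a step; Eve wins if her run is accepting or the word is not in $L(A)$. A resolver that witnesses HD is a winning strategy of Eve. The standard way to solve a game on a timed automaton is to replace clock values by finitely many regions, but here the condition $w\in L(A)$ speaks of all runs on $w$ at once, and these carry unboundedly many clock values. For example, take one state, one clock, and two unguarded $a$-loops of which one resets the clock: after $n$ timed letters $(d,a)$ with $d>0$ the clock may have any of the $n+1$ values $0,d,\dots,nd$. This is why decidability is not evident.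

Token games avoid the problem by making Adam exhibit an accepting run, on the fly, with a bounded number of attempts. For configurations $x,y_1,\dots,y_k$ the game $G_k(x;y_1,\dots,y_k)$ is played in rounds. Adam picks a timed letter $\sigma$; then Eve moves $x$ by a step under $\sigma$; then Adam moves each \emph{token} $y_i$ by a step under $\sigma$. By completeness nobody gets stuck. Eve wins if her run is accepting or none of the $k$ token runs is accepting. Put $G_k(A)=G_k(x_0;x_0,\dots,x_0)$. A position of this game holds only $k+1$ configurations, so regions apply.

If $A$ is HD, Eve wins $G_k(A)$ for every $k$: she plays the resolver and ignores the tokens, and if some token run is accepting then the word is in $L(A)$ and so her run is accepting. The question is whether some fixed $k$ gives the converse. One token does not.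

\begin{example}\label{ex:onetoken}
When $C=\emptyset$, delays play no role and configurations are states. Let $\Sigma=\{a,b\}$, $Q=\{p,q,\bot\}$, $q_0=p$, $F=\{q\}$, with transitions from $p$ to $p$ on $a$ and $b$, from $p$ to $q$ on $a$, from $q$ to $q$ on $a$, from $q$ to $\bot$ on $b$, and loops on $\bot$. Under both acceptance conditions a run is accepting exactly if it eventually stays in $q$.

Eve wins $G_1(A)$. She waits in $p$ until the token has moved to $q$. If the next letter is $a$ she joins it in $q$, and from then on the two runs coincide; if it is $b$ the token falls into $\bot$. A token that never leaves $p$ is not accepting.

Adam wins $G_2(A)$. He plays $a$'s, moves the first token to $q$ and keeps the second in $p$. If Eve never moves to $q$, she loses to the first token. Once she has moved, Adam plays $b$, which sends her to $\bot$, and then $a^\omega$ with the second token moving to $q$. Hence $A$ is not HD.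
\end{example}

In the example the first token forces Eve to commit and the second punishes the commitment. Our main result is that these two roles are all that Adam needs.

\begin{theorem}\label{thm:tokens}
A timed B\"uchi (respectively, coB\"uchi) automaton $A$ is history-deterministic if and only if Eve wins $G_2(A)$.
\end{theorem}

\begin{theorem}\label{thm:exptime}
It is decidable in EXPTIME whether a given timed B\"uchi (respectively, coB\"uchi) automaton is history-deterministic.
\end{theorem}

Token games are due to Bagnol and Kuperberg, and the rank arguments below are in the spirit of Acharya, Jurdzi\'nski and Prakash.

The direction from HD to $G_2(A)$ was shown above. For the converse we build a resolver. Section~\ref{sec:idea} shows the construction on two automata without clocks. Section~\ref{sec:regions} reduces games on tuples of configurations to finite games. Section~\ref{sec:good} isolates the steps that lose nothing in the one-token game and contains the only use of the second token. Section~\ref{sec:cost} introduces the rank common to both acceptance conditions, Sections~\ref{sec:buchi} and~\ref{sec:cobuchi} construct the resolvers, and Section~\ref{sec:algo} derives Theorem~\ref{thm:exptime}. Section~\ref{sec:more} treats other time semantics and proves PSPACE-hardness.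

\section{The idea on two automata without clocks}\label{sec:idea}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[thick]
\node[circle,draw,double,minimum size=8mm] (f) at (0,0) {$f$};
\node[circle,draw,minimum size=8mm] (h) at (3,0) {$h$};
\node[circle,draw,minimum size=8mm] (r) at (6,0) {$r$};
\node[circle,draw,minimum size=8mm] (p0) at (3,2) {$p_0$};
\node[circle,draw,minimum size=8mm] (p1) at (3,-2) {$p_1$};
\draw[->] (-1,0) -- (f);
\draw[->] (r) -- node[above] {$c$} (h);
\draw[->] (h) -- node[above] {$0,1$} (f);
\draw[->] (f) to[bend left=15] node[above left] {$c$} (p0);
\draw[->] (p0) to[bend left=15] node[below right] {$0$} (f);
\draw[->] (p0) to[bend left=15] node[above right] {$1$} (r);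
\draw[->] (r) to[bend left=15] node[below left] {$c$} (p0);
\draw[->] (f) to[bend right=15] node[below left] {$c$} (p1);
\draw[->] (p1) to[bend right=15] node[above right] {$1$} (f);
\draw[->] (p1) to[bend right=15] node[below right] {$0$} (r);
\draw[->] (r) to[bend right=15] node[above left] {$c$} (p1);
\end{tikzpicture}
\caption{A history-deterministic B\"uchi automaton without clocks over $\{c,0,1\}$, with initial and only accepting state $f$. Missing transitions lead to a rejecting sink $\bot$. On $c$ the automaton guesses the next letter; after a wrong guess it can reach $f$ safely through $h$.}\label{fig:buchi}
\end{figure}

\begin{example}[B\"uchi]\label{ex:buchi}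
In the automaton of Figure~\ref{fig:buchi}, the words outside $(c\{0,1\})^\omega$ lead to $\bot$. On the words inside, the rule ``from $r$ go to $h$, from $f$ go anywhere'' returns to $f$ after at most four letters. So the language is $(c\{0,1\})^\omega$ from $f$ and from $r$, it is $\{0,1\}(c\{0,1\})^\omega$ from $p_0,p_1,h$, and the automaton is HD. No single choice loses a word of the language, yet the choices matter: always choosing $p_0$ fails on $(c1)^\omega$. We want a principle that finds the rule.

Call some transitions \emph{marked}, at first those that enter $f$, and consider a race in the rounds of $G_1(x;y)$. Write $x\triangleright y$ if Eve can ensure that whenever the token makes a marked step, she has made one in the same round or earlier. Suppose that $x\triangleright x$ for every state $x$. In $x$, on a letter $a$, let Eve make the first move $x\to x'$ of a strategy that wins the race from $(x;x)$. This move is marked, or else no $a$-step from $x$ is marked and $x'\triangleright y'$ for every $a$-successor $y'$ of $x$. This rule is a resolver for HD. Indeed, let $w$ be in the language and suppose that Eve's run $e$ has no marked step after stage $s$. The rest of $w$ is accepted from $e_s$, so some run from $e_s$ makes a marked step within a finite word $w[s,t)$. Now if some run from $e_i$ makes a marked step within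 $w[i,t)$, then its first step $e_i\to y'$ is unmarked and $e_{i+1}\triangleright y'$; racing against the rest of that run gives a run from $e_{i+1}$ with a marked step within $w[i+1,t)$. At $i=t$ a marked step would occur within the empty word.

The hypothesis fails at $f$. From $(f;f)$ Adam plays $c$, answers Eve's $p_b$ by $p_{1-b}$, and plays $1-b$; from $(f;r)$ he sends the token through $h$ and again plays $1-b$. It holds at the other states: $r\triangleright r$ by moving to $h$; $h\triangleright h$ and $\bot\triangleright\bot$; and $p_b\triangleright p_b$ because both runs go to the same state $f$, $r$ or $\bot$. The remedy is to mark also the steps that leave $f$, that is, the steps from the state where Eve is behind to states where she is not. This does not change which runs have infinitely many marked steps, and now $f\triangleright f$ because Eve marks in the first round. The rule then forces the move from $r$ to $h$, since $p_b\triangleright h$ fails on the letter $1-b$.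
\end{example}

\begin{example}[coB\"uchi]\label{ex:cobuchi}
Let $\Sigma=\{a,b\}$, $Q=\{e,u,v\}$, $q_0=e$, $F=\{u,v\}$. From $e$ both letters lead to $u$ and to $v$; the state $u$ loops on $b$ and goes to $e$ on $a$; the state $v$ loops on $a$ and goes to $e$ on $b$. The language consists of the eventually constant words. Leaving $e$ alternately to $u$ and to $v$ is a resolver for HD, whereas a fixed choice fails on $a^\omega$ or on $b^\omega$.

Now marked steps are \emph{errors}, at first the steps into $e$, and $x\triangleright y$ means that Eve can avoid errors up to and including every round up to which the token has made none. We have $u\triangleright u$ and $v\triangleright v$, but nothing dominates $e$: from $(u;e)$ Adam plays $a$, from $(v;e)$ he plays $b$, and from $(e;e)$ he takes the state that Eve did not take and plays the letter that hurts her. Declaring the steps that leave $e$ to be errors as well does not change which runs have finitely many errors, and it gives $e\triangleright e$. Eve cannot tell whether $u$ or $v$ will stay free of errors, so she tries all candidates. At every stage she starts a virtual run from each reachable state, continues it without errors as long as this is possible, and discards it at its first error. She always heads for the oldest surviving virtual run. If the word ends in $b^\omega$, some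 virtual run in $u$ survives forever, so the oldest survivor changes only finitely often, and Eve ends up in its state.
\end{example}

Three things are missing in general. Some steps lose words of the language and must be removed (Section~\ref{sec:good}). The marks must be moved systematically, with a proof that this ends (Section~\ref{sec:cost} and Lemmas~\ref{lem:rankB} and~\ref{lem:rankC}). And at the end we do not obtain $x\triangleright x$, but only that every configuration dominates, or is dominated by, some configuration; with infinitely many configurations the relation $\triangleright$ may have no loop where we need one (Example~\ref{ex:chain}). Infinite chains $c^0\triangleright c^1\triangleright\cdots$ take the place of loops.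

\section{Regions and finite games}\label{sec:regions}

\subsection{Standard facts}

A \emph{finite game} is played on a finite directed graph whose vertices are divided between Eve and Adam; the owner of the current vertex chooses an outgoing edge, and a player who cannot move loses. An objective is a set of infinite plays won by Eve. A strategy is \emph{positional} if its choice depends only on the current vertex. In a \emph{parity game} the vertices carry natural numbers, the priorities, and Eve wins an infinite play if the largest priority seen infinitely often is even. We use the following facts without proof.
\begin{itemize}
\item[(F1)] Finite games with $\omega$-regular objectives are determined: from each vertex one of the players has a winning strategy.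
\item[(F2)] In a finite parity game Eve has a positional strategy that wins from every vertex from which she has a winning strategy.
\item[(F3)] Parity games with a fixed number of priorities are solvable in time polynomial in the size of the graph.
\item[(F4)] (Ramsey) If the pairs $i<j$ of natural numbers are colored with finitely many colors, there are $i<j<k$ such that the three pairs have the same color.
\end{itemize}

\subsection{Joint regions}

Let $M$ be the largest constant in the guards of $A$, or $0$ if there is none. All configurations of a game position undergo the same delays, so we must compare their clocks with each other. Regard a $k$-tuple $\bar x$ of configurations as carrying $k|C|$ clocks, and call a clock \emph{small} if its value is at most $M$. Two $k$-tuples are \emph{equivalent}, $\bar x\equiv\bar x'$, if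
\begin{itemize}
\item corresponding components have the same state;
\item the same clocks are small in $\bar x$ and $\bar x'$, and a small clock has in both tuples the same integer part and fractional parts that are both zero or both nonzero;
\item for any two small clocks, the fractional parts are in the same relation $<$, $=$ or $>$ in both tuples.
\end{itemize}
We write $[\bar x]$ for the class of $\bar x$, and $\bar x+d$ for the componentwise delay.

\begin{lemma}\label{lem:regions}
\begin{itemize}
\item[(R1)] For each $k$ there are finitely many classes of $k$-tuples.
\item[(R2)] Selecting, permuting or repeating components preserves equivalence.
\item[(R3)] If $\bar x\equiv\bar x'$ and $y$ is a configuration, there is $y'$ with $(\bar x,y)\equiv(\bar x',y')$.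
\item[(R4)] If $\bar x\equiv\bar x'$ and $d\ge0$, there is $d'\ge0$ with $\bar x+d\equiv\bar x'+d'$.
\item[(R5)] If $\bar x\equiv\bar x'$, the same transitions are enabled at corresponding components, and taking the same transitions leads to equivalent tuples.
\end{itemize}
\end{lemma}

\begin{proof}
(R1) A class is given by finitely many data from finite sets. (R2) The conditions concern single clocks and pairs of clocks, and two copies of a clock have equal values in both tuples. (R5) A guard compares clocks with integers at most $M$, and the outcome is fixed by the class. A reset clock gets value $0$, and its order relative to another small clock depends only on whether that clock has fractional part zero.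

For (R3) and (R4), consider the map that sends the fractional part of each small clock of $\bar x$ to the fractional part of the corresponding clock of $\bar x'$. By the definition of $\equiv$ it is well defined and strictly increasing, and it sends a value to $0$ exactly if the value is $0$. Linear interpolation extends it to an increasing bijection $h$ of $[0,1)$ with $h(0)=0$. Put $H(n+t)=n+h(t)$ for $n\in\mathbb Z$, $t\in[0,1)$. Then $H$ is an increasing bijection of $\mathbb R$ that fixes the integers and satisfies $H(u+n)=H(u)+n$, and a small clock with value $u$ in $\bar x$ has value $H(u)$ in $\bar x'$.

(R3) Give $y'$ the state of $y$; a clock of $y$ with value $u$ gets the value $H(u)$ if $u\le M$ and keeps $u$ otherwise. All small clocks of $(\bar x,y)$ are then mapped by $H$, which preserves integer parts, the bound $M$, and through $h$ the order and the vanishing of fractional parts.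

(R4) Write $d=m-e$ with $m\in\mathbb N$ and $e\in[0,1)$, and put $d'=m-h(e)$. If $m=0$ then $e=0$ and $d'=0$; otherwise $d'>0$. Clocks above $M$ stay above $M$. For a small clock with value $u$ in $\bar x$ and an integer $i$,
\[
u+d\ge i\iff u\ge e+i-m\iff H(u)\ge h(e)+i-m\iff H(u)+d'\ge i,
\]
and the same chain holds with $=$ in place of $\ge$. So after the delays the clock compares in the same way with all integers in both tuples. Finally, if $t$ is the fractional part of $u$, the fractional part of $u+d$ is $t-e$ when $t\ge e$ and $t-e+1$ when $t<e$; for $H(u)+d'$ the same formulas hold with $h(t)$ and $h(e)$. Hence the order of the new fractional parts of two clocks depends only on the relative order of $t_1,t_2,e$, and $h$ preserves it.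
\end{proof}

The \emph{type} of a step $s=(x,d,\delta)$ is the triple $([x],[x+d],\delta)$. There are finitely many types, and by (R5) the type determines the class of the target. A set of steps is \emph{regular} if it is a union of types. For a set $S$ of steps, an \emph{$S$-step} is an element of $S$ and an \emph{$S$-run} is a run made of $S$-steps.

\subsection{Region games}

A \emph{region game} is played on tuples $\bar x=(x;y_1,\dots,y_k)$ in rounds as $G_k$, except that Eve's steps and the tokens' steps may each be restricted to a regular set, and a player without a legal step loses. The \emph{record} of a round that starts in $\bar x$ with delay $d$ consists of $[\bar x]$, $[\bar x+d]$ and the $k+1$ transitions taken. The objective is an $\omega$-regular set of sequences of records. The games $G_k$ are region games, because acceptance of a run depends only on the target states of its transitions.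

The \emph{projection} of a region game is the following finite game. At a class $\kappa$, Adam picks a letter $a$ and a class $\kappa'$ of the form $[\bar x+d]$ with $\bar x\in\kappa$, $d\ge0$. At the vertex $(\kappa,\kappa',a)$, Eve picks a legal $a$-transition $\delta$ for her component. At the vertex $(\kappa,\kappa',a,\delta)$, Adam picks legal $a$-transitions for the tokens, and the play moves to the class of the resulting tuple. This is well defined: by (R2) the data $\kappa,\kappa'$ and a transition determine the type of a component's step, hence its legality, and by (R5) the next class is determined. The objective is the same set of record sequences. If the objective is a parity condition on priorities attached to records, the projection becomes a parity game once we insert at the end of each round a vertex that stores the record and carries its priority, and give priority $0$ to all other vertices.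

\begin{proposition}\label{prop:regiongames}
A player wins a region game from $\bar x$ if and only if this player wins the projection from $[\bar x]$. In particular region games are determined, and the winner depends only on $[\bar x]$.
\end{proposition}

\begin{proof}
A strategy in the projection lifts. The player keeps the sequence of records of the concrete play and takes the transitions prescribed for it. When Adam's strategy prescribes $a$ and $\kappa'$ at the current tuple $\bar x\in\kappa$, he plays $(d,a)$ with $[\bar x+d]=\kappa'$; such a $d$ exists for this particular $\bar x$ by (R4). A play consistent with the lifted strategy projects to a consistent play with the same records and the same legal moves, hence with the same winner. By (F1) one player wins the projection from $[\bar x]$, so the same player wins from $\bar x$, and the other player wins neither game.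
\end{proof}

\section{Domination and good steps}\label{sec:good}

From now on $A$ is a timed B\"uchi or coB\"uchi automaton. In Example~\ref{ex:onetoken} the step from $p$ to $q$ gives up words that the step from $p$ to $p$ keeps. We need a notion of ``giving nothing up'' that is visible on regions, and the one-token game provides it. Write $x\succeq y$, and say that $x$ \emph{dominates} $y$, if Eve wins $G_1(x;y)$.

\begin{lemma}\label{lem:dom}
\begin{itemize}
\item[(a)] The relation $\succeq$ is a union of classes of pairs.
\item[(b)] It is transitive.
\item[(c)] If $x\succeq y$, then the first move $x\to x'$ under $\sigma$ of any winning strategy in $G_1(x;y)$ satisfies $x'\succeq y'$ for all $y'\in\mathrm{Post}_\sigma(y)$, and the rest of the strategy wins $G_1(x';y')$.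
\end{itemize}
\end{lemma}

\begin{proof}
(a) is Proposition~\ref{prop:regiongames}. (b) Let $x\succeq y\succeq z$. In $G_1(x;z)$ Eve simulates a run from $y$, which she moves by a winning strategy of $G_1(y;z)$, and she moves $x$ by a winning strategy of $G_1(x;y)$ against the simulated run. In each round both moves depend only on the past and on the current timed letter, so they are available before $z$ moves. If the run from $z$ is accepting, so is the run from $y$, and then the run from $x$. (c) A play from $(x';y')$ consistent with the rest of the strategy, preceded by the first round, is won by Eve; by prefix-independence it is won without that round.
\end{proof}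

Since Eve moves before the token, $\succeq$ need not be reflexive. Call $x$ \emph{good} if $x\succeq x$, and write $x\sim y$ if $x\succeq y$ and $y\succeq x$. By Lemma~\ref{lem:dom}, $\sim$ is symmetric, transitive and a union of classes of pairs; $x\sim y$ implies that $x$ and $y$ are good; and $\sim$ is an equivalence relation on good configurations. A step $x\to x'$ under $\sigma$ is a \emph{good step} if $x$ is good and $x'\succeq x''$ for all $x''\in\mathrm{Post}_\sigma(x)$. Taking $x''=x'$ shows that its target is good. Let $\mathcal G$ be the set of good steps; a \emph{good run} is a $\mathcal G$-run.

\begin{lemma}\label{lem:good}
In (b)--(d) both steps are under the same timed letter $\sigma$.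
\begin{itemize}
\item[(a)] From a good $x$ there is a good step under every $\sigma$.
\item[(b)] If $x\succeq y$, the step $x\to x'$ is good and $y\to y'$ is any step, then $x'\succeq y'$.
\item[(c)] If $x\sim y$ and $x\to x'$, $y\to y'$ are good steps, then $x'\sim y'$.
\item[(d)] If $x\sim y$, the step $y\to y'$ is good and $x\to x'$ is a step with $x'\succeq y'$, then $x\to x'$ is good.
\item[(e)] The set $\mathcal G$ is regular.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is Lemma~\ref{lem:dom}(c) with $y=x$. (b) By Lemma~\ref{lem:dom}(c) some $x^*\in\mathrm{Post}_\sigma(x)$ has $x^*\succeq y'$, and $x'\succeq x^*$ because the step is good. (c) Apply (b) to $x\succeq y$ and to $y\succeq x$. (d) The source $x$ is good. For $x''\in\mathrm{Post}_\sigma(x)$, part (b) applied to $y\succeq x$ gives $y'\succeq x''$, so $x'\succeq y'\succeq x''$. (e) Consider a step $(x,d,\delta)$. By (R2), $[x]$ determines $[x,x]$, hence the goodness of $x$. The class $[x+d]$ determines which transitions $\delta''$ with the label of $\delta$ are enabled, it determines $[x+d,x+d]$, and so by (R5) it determines the class of the pair of targets $(x',x'')$ of $\delta$ and $\delta''$.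
\end{proof}

Part (c) will be used constantly: two good runs on the same word that start in $\sim$-related configurations stay $\sim$-related at every stage.

\begin{lemma}\label{lem:staygood}
Let $x\sim y$. In a play of $G_1(x;y)$ in which the token makes only good steps and Eve follows a winning strategy, Eve makes only good steps.
\end{lemma}

\begin{proof}
Let $x\to x'$ be her first step, under $\sigma$. By Lemma~\ref{lem:dom}(c), $x'$ dominates the target of some good step from $y$ under $\sigma$, which exists by Lemma~\ref{lem:good}(a). So her step is good by Lemma~\ref{lem:good}(d). The token's step $y\to y'$ is good, so $x'\sim y'$, and the rest of the strategy wins $G_1(x';y')$. Repeat.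
\end{proof}

Does the language survive the restriction to good steps? In Example~\ref{ex:onetoken} it does not. There $p\succeq p$, but $q\not\succeq p$ (Adam plays $ba^\omega$), so the step from $p$ to $q$ is not good, and $a^\omega$ has no accepting good run. The second token rules this out: one token follows an accepting run and forces Eve to accept, while the other follows a good run and forces her steps to be good.

\begin{lemma}\label{lem:twotokens}
If Eve wins $G_2(A)$, then
\begin{itemize}
\item[(H)] $x_0$ is good, and every $w\in L(A)$ has an accepting good run from $x_0$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix a winning strategy in $G_2(A)$. If a strategy wins $G_2(x;y,z)$, then $x\succeq z$: in $G_1(x;z)$ Eve simulates a token that starts in $y$ and moves arbitrarily, which is possible by completeness, and if the run from $z$ is accepting then some token run is accepting, so hers is. In particular $x_0\succeq x_0$.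

Let $\rho$ be an accepting run on $w$, let $e$ be a good run on $w$ from $x_0$ (Lemma~\ref{lem:good}(a)), and let $f$ be Eve's run when Adam plays $w$ and moves the tokens along $\rho$ and $e$. Then $f$ is accepting. By prefix-independence the rest of her strategy after $n$ rounds wins $G_2(f_n;\rho_n,e_n)$, so $f_n\succeq e_n$ for all $n$. We have $f_0=x_0=e_0$, so $f_0\sim e_0$. If $f_n\sim e_n$, then $f_{n+1}\succeq e_{n+1}$ makes $f_n\to f_{n+1}$ a good step by Lemma~\ref{lem:good}(d), and $f_{n+1}\sim e_{n+1}$ by Lemma~\ref{lem:good}(c). So $f$ is a good run.
\end{proof}

The rest of the proof of Theorem~\ref{thm:tokens} uses $G_2(A)$ only through (H): in Sections~\ref{sec:buchi} and~\ref{sec:cobuchi} we assume (H) and construct a resolver.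

\section{The cost of a pair of configurations}\label{sec:cost}

Domination is a statement about the limit: if the token's run is accepting then so is Eve's. A resolver has no token to follow and needs a statement about finite words, such as the races of Section~\ref{sec:idea}. The bridge is a number that measures by how much Eve may lose the race. For both acceptance conditions the one-token game is a parity game with priorities $0,1,2$, in which $1$ is bad for Eve and $2$ forgives, so we treat them together.

A \emph{scoring} is a pair $(S,\pi)$ of a regular set $S\subseteq\mathcal G$ and a function $\pi$ that assigns to each pair $(s,t)$ of $S$-steps a priority in $\{0,1,2\}$ depending only on the types of $s$ and $t$. For $x\sim y$, the region game $\Gamma(x;y)$ of the scoring is played as $G_1(x;y)$ with both Eve and the token restricted to $S$-steps. A round in which Eve makes $s$ and the token makes $t$ has priority $\pi(s,t)$, and Eve wins an infinite play if the largest priority of infinitely many rounds is even. By Lemma~\ref{lem:good}(c) all positions of a play lie in $\sim$. The scoring is \emph{admissible} if Eve wins $\Gamma(x;y)$ for all $x\sim y$. In that case every good $x$ has an $S$-step under every $\sigma$, namely Eve's first move in $\Gamma(x;x)$; so nobody gets stuck and every finite play extends to an infinite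 one.

Fix an admissible scoring. A round is \emph{costly} if it has priority $1$ and no earlier round has priority $2$. For $x\sim y$ let $\mathrm{cost}(x;y)\in\mathbb N\cup\{\infty\}$ be the least $n$ such that Eve has a strategy with $S$-steps under which every play from $(x;y)$ has at most $n$ costly rounds. Write $x\triangleright y$ if $x\sim y$ and $\mathrm{cost}(x;y)=0$. Let $N$ be the number of classes of pairs.

\begin{lemma}\label{lem:cost}
Let $x\sim y$ and $n=\mathrm{cost}(x;y)$.
\begin{itemize}
\item[(a)] The number $n$ depends only on $[x,y]$.
\item[(b)] $n\le N$.
\item[(c)] For every $\sigma$ there is an $S$-step $s\colon x\to x'$ under $\sigma$ such that every $S$-step $t\colon y\to y'$ under $\sigma$ satisfies: if $\pi(s,t)=0$ then $\mathrm{cost}(x';y')\le n$, and if $\pi(s,t)=1$ then $n\ge1$ and $\mathrm{cost}(x';y')\le n-1$.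
\item[(d)] If $n\ge1$, there is a finite play from $(x;y)$ to a position $(u;v)$ with $\mathrm{cost}(u;v)<n$ in which no round has priority $2$.
\end{itemize}
\end{lemma}

A step as in (c) is called \emph{thrifty for $(x;y)$ under $\sigma$}. For each scoring we fix one thrifty step for every $x\sim y$ and $\sigma$, and call it \emph{the} thrifty step.

\begin{proof}
(a) For each $m$, the objective ``at most $m$ costly rounds'' is recognized by a finite automaton on records, with a counter up to $m+1$ and a bit that tells whether priority $2$ has occurred. Apply Proposition~\ref{prop:regiongames}.

(b) The projection of $\Gamma$ is a finite parity game, and Eve wins it from every class contained in $\sim$. By (F2) she has a positional strategy that wins from all these classes. Suppose that a consistent play has more than $N$ costly rounds. Then two costly rounds $i<j$ start in the same class $\kappa\subseteq{\sim}$. Since round $j$ is costly, no round before it has priority $2$. So rounds $i,\dots,j-1$ form a cycle from $\kappa$ to $\kappa$ whose largest priority is $1$, attained in round $i$. Because the strategy is positional, repeating the cycle forever is a consistent play from $\kappa$, and Eve loses it. This is a contradiction, so the lifted strategy allows at most $N$ costly rounds.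

(c) Let $s$ be the first move under $\sigma$ of a strategy that allows at most $n$ costly rounds, and let $t$ have $\pi(s,t)\ne2$. Then a later round is costly in the whole play exactly if it is costly in the play from $(x';y')$. So the rest of the strategy allows at most $n$ costly rounds from $(x';y')$. If $\pi(s,t)=1$, the first round is itself costly, so $n\ge1$ and the rest allows at most $n-1$.

(d) Eve cannot avoid costly rounds, so by determinacy Adam has a strategy under which every play contains one. Let Eve answer it with thrifty steps for the current positions, and let $k$ be the first costly round. No round before $k$ has priority $2$, and none has priority $1$, since it would be costly. By (c) the cost does not increase in rounds $1,\dots,k-1$ and decreases in round $k$, which has priority $1$.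
\end{proof}

\section{B\"uchi automata}\label{sec:buchi}

Let $A$ be a B\"uchi automaton that satisfies (H).

\subsection{Markings}

A \emph{marking} is a pair $(S,T)$ of regular sets with $T\subseteq S\subseteq\mathcal G$; the $S$-steps are allowed and the $T$-steps are marked. It defines the scoring $(S,\pi)$ with
\[
\pi(s,t)=2\ \text{ if } s\in T,\qquad \pi(s,t)=1\ \text{ if } s\notin T,\ t\in T,\qquad \pi(s,t)=0\ \text{ otherwise,}
\]
and we write $\Gamma_{S,T}$ for its game. Eve wins an infinite play exactly if she makes infinitely many $T$-steps or the token makes only finitely many. A round is costly if the token makes a $T$-step in it while Eve has made none up to and including this round. We call the marking admissible if its scoring is.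

Let $S_0=\mathcal G$ and let $T_0$ be the set of good steps whose target state is in $F$. A good run is accepting exactly if it has infinitely many $T_0$-steps. The marking $(S_0,T_0)$ is admissible: for $x\sim y$, a winning strategy of $G_1(x;y)$ makes good steps against good steps by Lemma~\ref{lem:staygood}, and it produces an accepting run whenever the token does.

For an admissible marking, say that $c$ \emph{can mark within} a finite word $v$ if some $S$-run from $c$ on $v$ contains a $T$-step. The cost translates into two statements about finite words.
\begin{itemize}
\item[(M1)] If $x\sim y$ and some $S$-run from $y$ on $v$ has more than $N$ steps in $T$, then $x$ can mark within $v$.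
\item[(M2)] If $x\triangleright y$ and $y$ can mark within $v$, then $x$ can mark within $v$.
\end{itemize}
In both cases let Eve play from $x$, against a token that follows the given run, a strategy with at most $\mathrm{cost}(x;y)$ costly rounds. If she made no $T$-step on $v$, every $T$-step of the token would give a costly round, and there would be more than $\mathrm{cost}(x;y)$ of them.

\subsection{Rank reduction}

Fix an admissible marking $(S,T)$. For good $x$ define the rank
\[
\mathrm{rk}(x)=\min\{\mathrm{cost}(x;y): y\sim x\}\in\{0,\dots,N\},
\]
where $y$ ranges over all configurations, reachable or not. This is what makes the rank depend only on $[x]$: if $x\equiv x'$ and $y\sim x$, then (R3) gives $y'$ with $(x,y)\equiv(x',y')$, so $y'\sim x'$ and $\mathrm{cost}(x';y')=\mathrm{cost}(x;y)$. The rank is the lead that Eve must concede even to her weakest equivalent opponent, and we want it to vanish. In Example~\ref{ex:buchi} all steps are good, the rank is positive at $f$ and zero elsewhere, and we marked the steps that lower it. In general, marking such steps is sound only if the rank cannot climb back unnoticed, so we also forbid the unmarked steps that raise it. With $\mathrm{rk}^-(s)$ and $\mathrm{rk}^+(s)$ the ranks of the source and the target of $s$, put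
\[
S'=T\cup\{s\in S:\mathrm{rk}^+(s)\le\mathrm{rk}^-(s)\},\qquad
T'=T\cup\{s\in S:\mathrm{rk}^+(s)<\mathrm{rk}^-(s)\}.
\]
These sets are regular, since the type of a step determines the classes of source and target, and $T\subseteq T'\subseteq S'\subseteq S$.

\begin{lemma}\label{lem:rankB}
\begin{itemize}
\item[(a)] An $S'$-run has infinitely many $T'$-steps if and only if it has infinitely many $T$-steps.
\item[(b)] Let $x\sim y$. Against a token that makes $S$-steps from $y$, Eve has a strategy with $S'$-steps from $x$ such that she makes infinitely many $T'$-steps whenever the token makes infinitely many $T$-steps.
\item[(c)] The marking $(S',T')$ is admissible.
\item[(d)] If $T'=T$, then $\mathrm{rk}(x)=0$ for all good $x$.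
\end{itemize}
\end{lemma}

\begin{proof}
(a) After the last $T$-step of an $S'$-run the rank never increases, and it decreases at each $T'$-step, so at most $N$ further $T'$-steps occur. The converse holds since $T\subseteq T'$.

(b) The difficulty is that a winning strategy of $\Gamma_{S,T}(x;y)$ may raise the rank. Eve therefore plays against an intermediary: a virtual configuration $z$ that realizes her rank and that itself follows the token. She maintains $z\sim x$ with $\mathrm{cost}(x;z)=\mathrm{rk}(x)$, together with a winning strategy $\theta$ of $\Gamma_{S,T}$ that was started at the pair $(z;y)$ when $z$ was chosen; it exists because $z\sim x\sim y$. Let $n=\mathrm{rk}(x)$. Given $\sigma$, she makes the thrifty step $s\colon x\to x'$ for $(x;z)$ and moves $z$ by the step $t\colon z\to z'$ that $\theta$ prescribes; then the token moves $y\to y'$. All three steps are good, so $x'\sim z'\sim y'$. There are three cases.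
\begin{itemize}
\item $s\in T$. Then $s\in T'\subseteq S'$. She \emph{restarts}: she chooses a new $z$ for $x'$ and a new $\theta$.
\item $s\notin T$ and $\mathrm{rk}(x')<n$. Then $s\in T'\subseteq S'$, and she restarts.
\item $s\notin T$ and $\mathrm{rk}(x')\ge n$. Since $\pi(s,t)\ne2$, Lemma~\ref{lem:cost}(c) gives $\mathrm{rk}(x')\le\mathrm{cost}(x';z')\le n$, so both numbers equal $n$ and $s\in S'$. Moreover $t\notin T$, for otherwise $\mathrm{cost}(x';z')\le n-1$. She keeps $z'$ and continues $\theta$.
\end{itemize}
Suppose that the token makes infinitely many $T$-steps and that there is a last restart. From then on $z$ follows the token by one winning strategy $\theta$, so $z$ makes infinitely many $T$-steps; but in rounds without restart the step of $z$ is not in $T$. Hence there are infinitely many restarts, and each comes with a $T'$-step of Eve.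

(c) A token restricted to $S'$-steps makes $S$-steps, and if it makes infinitely many $T'$-steps it makes infinitely many $T$-steps by (a). So the strategy of (b) wins $\Gamma_{S',T'}(x;y)$.

(d) Suppose $\mathrm{rk}(x)=n\ge1$ and take $y\sim x$ with $\mathrm{cost}(x;y)=n$. In the finite play of Lemma~\ref{lem:cost}(d), Eve makes only steps in $S\setminus T$, because no round has priority $2$, and she ends in $u$ with $\mathrm{rk}(u)\le\mathrm{cost}(u;v)<n=\mathrm{rk}(x)$. One of her steps lowers the rank and lies in $T'\setminus T$.
\end{proof}

Define $(S_{i+1},T_{i+1})=(S_i',T_i')$. All these markings are admissible, $S_0\supseteq S_1\supseteq\cdots$ and $T_0\subseteq T_1\subseteq\cdots$. Each $T_i$ is a union of types and there are finitely many types, so $T_{I+1}=T_I$ for some $I$. From now on $(S,T)=(S_I,T_I)$, and cost, $\triangleright$ and thrifty steps refer to this marking. Lemma~\ref{lem:rankB}(d) says: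
\begin{equation}\label{eq:down}
\text{for every good $x$ there is $y$ with $x\triangleright y$.}
\end{equation}

\begin{lemma}\label{lem:finalB}
\begin{itemize}
\item[(a)] Every $w\in L(A)$ has an $S$-run from $x_0$ with infinitely many $T$-steps.
\item[(b)] Every $S$-run with infinitely many $T$-steps is accepting.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (H) there is an $S_0$-run from $x_0$ on $w$ with infinitely many $T_0$-steps. Given an $S_i$-run with infinitely many $T_i$-steps, let the token follow it from $(x_0;x_0)$; the strategy of Lemma~\ref{lem:rankB}(b) for $(S_i,T_i)$ produces an $S_{i+1}$-run on $w$ with infinitely many $T_{i+1}$-steps. (b) An $S$-run is an $S_{i+1}$-run for every $i<I$. Lemma~\ref{lem:rankB}(a) for $i=I-1,\dots,0$ leads from infinitely many $T_I$-steps to infinitely many $T_0$-steps.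
\end{proof}

\subsection{Chains and the resolver}

If \eqref{eq:down} held with $y=x$, the rule of Example~\ref{ex:buchi} would do. With $y\neq x$, Eve can play the thrifty step for $(x;y)$, but in the next round she needs a new opponent, and a careless move of the virtual $y$ would make the race meaningless. So $y$ should move by a thrifty step too, against some $y_2$ with $y\triangleright y_2$, and so on without end. The next example shows that this regress need not close up.

\begin{example}\label{ex:chain}
Take $\Sigma=\{0,1\}$, one clock $\gamma$, states $\iota,q,p_0,p_1$ with $\iota$ initial and $F=\{q\}$. Both letters lead from $\iota$ to $q$, and from $q$ to $p_0$ and to $p_1$, without guard or reset. In $p_b$, a letter read with $\gamma>1$, or the letter $b$ read with $\gamma=1$, leads to $q$ and resets $\gamma$; otherwise the run stays in $p_b$. Every run from every configuration is accepting exactly if the sum of the delays diverges. So HD is trivial, all configurations are $\sim$-related and all steps are good; the point is the shape of $\triangleright$. Write $(q,t)$ for the state $q$ with clock value $t$.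

For $(S_0,T_0)$ we have $(q,t)\triangleright(q,t')$ when $t>t'$ or $t>1$: both runs enter $\{p_0,p_1\}$, and when the token can first mark, its clock is at least $1$, while Eve's exceeds $1$. If $t\le\min(1,t')$ this fails: Adam plays a letter with delay $0$, answers $p_b$ by $p_{1-b}$, and plays $1-b$ with delay $\max(0,1-t')$. Also $(q,t)$ is never $\triangleright$-related to a configuration in $\iota$ or $p_b$, which can mark in the first round. Configurations in $\iota$ and $p_b$ satisfy $x\triangleright x$, as their runs are deterministic up to the first mark. Thus only $(q,0)$ has positive rank, $S_1=S_0$, and $T_1$ adds the steps from $(q,0)$. For $(S_1,T_1)$ we have $(q,0)\triangleright(q,0)$, all ranks vanish, and for $0<t\le1$ we have $(q,t)\triangleright y$ exactly if $y=(q,t')$ with $0<t'<t$. Every chain $(q,t)\triangleright c^1\triangleright c^2\triangleright\cdots$ has strictly decreasing clock values, so it contains no loop.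
\end{example}

We therefore let Eve carry the whole infinite chain. This is harmless, since a resolver is only a function of the past. If $x\triangleright y$, Lemma~\ref{lem:cost}(c) with $n=0$ says that the thrifty step $x\to x'$ for $(x;y)$ under $\sigma$ is in $T$, or else
\begin{equation}\label{eq:dagger}
\text{every $S$-step $y\to y'$ under $\sigma$ lies outside $T$ and satisfies $x'\triangleright y'$.}
\end{equation}

The resolver works in phases. At the start of a phase, in a good configuration $x$ (at first $x_0$), Eve fixes by \eqref{eq:down} a chain
\[
x=c^0\triangleright c^1\triangleright c^2\triangleright\cdots.
\]
Given $\sigma$, let $c^j\to c^j_+$ be the thrifty step for $(c^j;c^{j+1})$ under $\sigma$, for every $j\ge0$. Eve makes the step $c^0\to c^0_+$. If it is in $T$, the phase ends and a new one starts in $c^0_+$. Otherwise \eqref{eq:dagger} holds for $(c^0;c^1)$, so the step $c^1\to c^1_+$ is not in $T$, so \eqref{eq:dagger} holds for $(c^1;c^2)$, and so on: \eqref{eq:dagger} holds for all pairs $(c^j;c^{j+1})$, and in particular $c^j_+\triangleright c^{j+1}_+$ for all $j$. The phase continues with the chain $(c^j_+)_{j\ge0}$. All choices depend only on the word read so far, and Eve's run is an $S$-run.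

\begin{lemma}\label{lem:phases}
On a word $w\in L(A)$ every phase ends.
\end{lemma}

\begin{proof}
Suppose that the phase that starts at stage $s$ never ends, and let $c^j_r$ be the value of $c^j$ at stage $r\ge s$. Let $\rho$ be a run as in Lemma~\ref{lem:finalB}(a), and choose $t>s$ such that $\rho$ has more than $N$ steps in $T$ on $w[s,t)$. We show by induction on $r=s,\dots,t$ that \emph{every} $c^j_r$ can mark within $w[r,t)$. For $r=t$ this is absurd.

For $r=s$: Eve's run and $\rho$ are good runs from $x_0$ on $w$, so $c^0_s\sim\rho_s$, and hence $c^j_s\sim\rho_s$ for all $j$. Apply (M1).

From $r$ to $r+1$, where $r<t$: to treat $c^j_{r+1}$ we use the hypothesis for $c^{j+1}_r$. Take an $S$-run from $c^{j+1}_r$ on $w[r,t)$ with a $T$-step, and let $c^{j+1}_r\to y'$ be its first step. By \eqref{eq:dagger} for $(c^j_r;c^{j+1}_r)$ this step is not in $T$, so $y'$ can mark within $w[r+1,t)$, and $c^j_{r+1}\triangleright y'$. Apply (M2).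
\end{proof}

Each stage of the induction consumes one link of the chain, and $t-s$ is not known when the phase starts; this is why the chain must be infinite.

On $w\in L(A)$ there are thus infinitely many phases, each ending with a $T$-step, and Eve's run is accepting by Lemma~\ref{lem:finalB}(b). So (H) implies that $A$ is HD, and with Lemma~\ref{lem:twotokens} this proves Theorem~\ref{thm:tokens} for B\"uchi automata.

\section{CoB\"uchi automata}\label{sec:cobuchi}

Let $A$ be a coB\"uchi automaton that satisfies (H).

\subsection{Error sets and rank reduction}

A regular set $E\subseteq\mathcal G$ of \emph{errors} defines the scoring $(\mathcal G,\pi)$ with
\[
\pi(s,t)=2\ \text{ if } t\in E,\qquad \pi(s,t)=1\ \text{ if } t\notin E,\ s\in E,\qquad \pi(s,t)=0\ \text{ otherwise,}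
\]
with game $\Gamma_E$. Eve wins an infinite play exactly if the token makes infinitely many $E$-steps or she makes only finitely many. A round is costly if Eve makes an $E$-step in it while the token has made none up to and including this round. We call $E$ admissible if the scoring is. Let $E_0$ be the set of good steps whose target state is outside $F$. A good run is accepting exactly if it has finitely many $E_0$-steps, so $E_0$ is admissible: by Lemma~\ref{lem:staygood} a winning strategy of $G_1(x;y)$ with $x\sim y$ also wins $\Gamma_{E_0}(x;y)$.

Priority $2$ now depends on the token's step, so the rank is attached to the token's side. Fix an admissible $E$ and put, for good $y$,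
\[
\mathrm{rk}(y)=\min\{\mathrm{cost}(x;y):x\sim y\}\in\{0,\dots,N\},
\]
with $x$ ranging over all configurations. By (R3), applied to $y\equiv y'$ and $x$, the rank depends only on $[y]$. Let $E'$ be the union of $E$ with the set of good steps whose target has smaller rank than their source; it is regular. No step has to be forbidden this time, because steps outside $E$ cannot raise the rank.

\begin{lemma}\label{lem:rankC}
\begin{itemize}
\item[(a)] A good run has infinitely many $E'$-steps if and only if it has infinitely many $E$-steps. Hence $E'$ is admissible.
\item[(b)] If $E'=E$, then $\mathrm{rk}(y)=0$ for all good $y$.
\end{itemize}
\end{lemma}

\begin{proof}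
(a) Let $t\colon y\to y'$ be a good step under $\sigma$ outside $E$. Take $x\sim y$ with $\mathrm{cost}(x;y)=\mathrm{rk}(y)$ and the thrifty step $s\colon x\to x'$ for $(x;y)$ under $\sigma$. Then $\pi(s,t)\ne2$ and $x'\sim y'$, so $\mathrm{rk}(y')\le\mathrm{cost}(x';y')\le\mathrm{rk}(y)$. Thus after the last $E$-step of a good run the rank never increases, and at most $N$ further steps lower it. The converse holds since $E\subseteq E'$. Consequently $\Gamma_E$ and $\Gamma_{E'}$ have the same plays with the same winners.

(b) Suppose $\mathrm{rk}(y)=n\ge1$ and take $x\sim y$ with $\mathrm{cost}(x;y)=n$. In the finite play of Lemma~\ref{lem:cost}(d) the token makes no $E$-step and ends in $v$ with $\mathrm{rk}(v)\le\mathrm{cost}(u;v)<n=\mathrm{rk}(y)$. One of its steps lowers the rank and lies in $E'\setminus E$.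
\end{proof}

Define $E_{i+1}=E_i'$. This increasing sequence of unions of types stabilizes, $E_{I+1}=E_I$, and from now on $E=E_I$, with cost, $\triangleright$ and thrifty steps taken for this set. By Lemma~\ref{lem:rankC}(a), applied $I$ times, a good run is accepting exactly if it has finitely many $E$-steps. By Lemma~\ref{lem:rankC}(b),
\begin{equation}\label{eq:up}
\text{for every good $y$ there is $x$ with $x\triangleright y$.}
\end{equation}
Here $x\triangleright y$ means that $x\sim y$ and Eve has a strategy with good steps such that, for every $i$, she makes no $E$-step in rounds $1,\dots,i$ if the token makes none. Say that $c$ \emph{can avoid errors on} a finite word $v$ if some good run from $c$ on $v$ has no $E$-step. Playing the strategy against such a run gives: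
\begin{itemize}
\item[(A)] If $x\triangleright y$ and $y$ can avoid errors on $v$, then $x$ can avoid errors on $v$.
\end{itemize}
The relation $\triangleright$ is a union of classes of pairs by Lemma~\ref{lem:cost}(a), and it is transitive. Indeed, if $x\triangleright y\triangleright z$, let Eve simulate a run from $y$ that follows $z$ without costly rounds, and let $x$ follow the simulated run without costly rounds. If $z$ makes no $E$-step in rounds $1,\dots,i$, then $y$ makes none, and then $x$ makes none.

\subsection{Chains above a configuration}

We want, for each good $y$, a virtual run built from the past alone that stays free of errors for as long as some good run from $y$ does. Taking $x\triangleright y$ and following $y$ does not work, because the second move of $x$ depends on the first move of the unknown run from $y$. As in the B\"uchi case, $x$ should head a descending chain whose members move by thrifty steps, and now all members must lie above $y$. But \eqref{eq:up} produces an ascending chain $\cdots\triangleright z_2\triangleright z_1\triangleright y$, which has no head. If there are finitely many configurations, some $z_i$ repeats, and transitivity gives $z\triangleright z\triangleright y$, a constant chain. In general Ramsey's theorem yields a class of pairs that is dense, in the sense that between any two related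 configurations there is a third, and density turns the chain around.

\begin{lemma}\label{lem:ramsey}
For every good $y$ there is an infinite sequence $c^0\triangleright c^1\triangleright c^2\triangleright\cdots$ with $c^j\triangleright y$ for all $j$.
\end{lemma}

\begin{proof}
By \eqref{eq:up} choose $z_0=y$ and $z_{i+1}\triangleright z_i$. By transitivity $z_j\triangleright z_i$ for $i<j$. Color the pair $i<j$ by the class $[z_j,z_i]$. By (F4) there are $i<j<k$ with $[z_k,z_j]=[z_j,z_i]=[z_k,z_i]=:\vartheta$, and $\vartheta\subseteq{\triangleright}$. Let $(u,v)\in\vartheta$. Then $(z_k,z_i)\equiv(u,v)$, so (R3) gives $m$ with $(z_k,z_i,z_j)\equiv(u,v,m)$, and by (R2) $(u,m)\equiv(z_k,z_j)$ and $(m,v)\equiv(z_j,z_i)$. So both $(u,m)$ and $(m,v)$ lie in $\vartheta$. Put $c^0=z_k$, so that $(c^0,z_i)\in\vartheta$, and let $c^{n+1}$ be such an $m$ for the pair $(c^n,z_i)$. By induction $(c^n,c^{n+1})\in\vartheta$ and $(c^n,z_i)\in\vartheta$ for all $n$. Hence $c^n\triangleright c^{n+1}$ and $c^n\triangleright z_i$, and $z_i=y$ or $z_i\triangleright y$.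
\end{proof}

If $x\triangleright y$, Lemma~\ref{lem:cost}(c) with $n=0$ says of the thrifty step $x\to x'$ for $(x;y)$ under $\sigma$:
\begin{equation}\label{eq:ddagger}
\begin{array}{l}
\text{if $y\to y'$ is a good step under $\sigma$ outside $E$,}\\
\text{then $x\to x'$ is outside $E$ and $x'\triangleright y'$.}
\end{array}
\end{equation}
The \emph{bundle} of a good configuration $y$ starts as a sequence $(c^j)_{j\ge0}$ given by Lemma~\ref{lem:ramsey} and evolves with the input. Given $\sigma$, let $c^j\to c^j_+$ be the thrifty step for $(c^j;c^{j+1})$ under $\sigma$, for every $j$. If one of these steps is in $E$, the bundle \emph{dies}. Otherwise \eqref{eq:ddagger} gives $c^j_+\triangleright c^{j+1}_+$ for all $j$, and the bundle continues as $(c^j_+)_{j\ge0}$. The evolution depends only on the word. The \emph{head} $c^0$ makes good steps, and none of them is in $E$ as long as the bundle is alive.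

\begin{lemma}\label{lem:bundle}
If $y$ can avoid errors on a finite word $v$, the bundle of $y$ does not die on $v$.
\end{lemma}

\begin{proof}
We show that at every stage the bundle is alive and all its members can avoid errors on the remaining suffix of $v$. At the start this is (A), since $c^j\triangleright y$ for all $j$. Suppose that it holds with a remaining suffix $\sigma v''$. Fix $j$, take a good run from $c^{j+1}$ on $\sigma v''$ without $E$-steps, and let $c^{j+1}\to y'$ be its first step. By \eqref{eq:ddagger} the step $c^j\to c^j_+$ is outside $E$ and $c^j_+\triangleright y'$, so $c^j_+$ can avoid errors on $v''$ by (A). This holds for all $j$, so the bundle survives the round.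
\end{proof}

\subsection{The resolver}

At stage $t$ let $P_t$ be the set of configurations reached from $x_0$ by good runs on the word read so far. It is finite and nonempty. At each stage $t$ Eve creates a bundle for every $y\in P_t$, and she numbers all bundles $0,1,2,\dots$ in order of creation. At every stage some bundle is alive, for instance one just created; let the \emph{leader} be the alive bundle with the least number.

Eve makes only good steps. Then her configuration $f$ at stage $t$ satisfies $f\sim y$ for all $y\in P_t$, so $f\sim c^0$ for the head of each bundle at its creation, and this persists by Lemma~\ref{lem:good}(c) while the bundle is alive. At stage $0$, and at every stage at which the leader has changed, she picks a winning strategy of $\Gamma_E(f;c^0)$, where $c^0$ is the head of the leader, and she plays it with the head as token until the leader changes again. This defines a resolver.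

Let $w\in L(A)$. By (H) there is an accepting good run $\rho$ from $x_0$ on $w$, and it has no $E$-step after some stage $t$. By Lemma~\ref{lem:bundle}, applied to the words $w[t,t')$ for all $t'>t$, the bundle created at stage $t$ for $\rho_t\in P_t$ never dies. Dead bundles stay dead and new bundles get larger numbers, so the number of the leader never decreases, and from stage $t$ on it is at most the number of this immortal bundle. Hence the leader is eventually constant and never dies. From then on Eve plays a single winning strategy of $\Gamma_E$ against a token that makes no $E$-step, so she makes finitely many $E$-steps, and her good run is accepting. So (H) implies that $A$ is HD, and with Lemma~\ref{lem:twotokens} the proof of Theorem~\ref{thm:tokens} is complete.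

\section{The algorithm}\label{sec:algo}

\begin{proof}[Proof of Theorem~\ref{thm:exptime}]
By Theorem~\ref{thm:tokens} and Proposition~\ref{prop:regiongames} it suffices to solve the projection of $G_2(A)$, a finite game on classes of triples.

\emph{The graph.} A triple has $m=3|C|$ clocks. Each lies in one of the $2M+2$ sets $\{0\},(0,1),\{1\},\dots,\{M\},(M,\infty)$, and a weak ordering of at most $m$ fractional parts is given by a map to $\{1,\dots,m\}$. So there are at most $|Q|^3(2M+2)^m m^m$ classes, with $m^m$ read as $1$ for $m=0$. This is exponential in the size of $A$, and the other vertices add a second class, a letter and at most three transitions. To compute the edges, represent a class $\kappa$ by a triple $\bar x$ whose clocks above $M$ have value $M+1$ and whose fractional parts are multiples of $1/(m+1)$. On each open interval between consecutive multiples of $1/(m+1)$ no clock of $\bar x+d$ meets an integer, so $[\bar x+d]$ is constant there, and it is constant for $d\ge M+1$. Hence the classes $[\bar x+d]$ are found by trying the multiples $d\le M+1$ of $1/(2m+2)$, and by (R4) they do not depend on the representative. Guards and resets are evaluated on representatives, by (R5). The graph is computable in exponential time.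

\emph{B\"uchi objective.} Give a round priority $2$ if Eve's target state is in $F$, otherwise $1$ if the target state of some token is in $F$, otherwise $0$. If Eve visits $F$ infinitely often, she wins the parity condition. If not, she wins it exactly if finitely many rounds have a token target in $F$, that is, if neither token visits $F$ infinitely often. This is the objective of $G_2$.

\emph{CoB\"uchi objective.} Say that a component \emph{errs} in a round if its target state is outside $F$. Eve wins if she errs finitely often or both tokens err infinitely often. Add to the vertices a memory $b\in\{1,2\}$, initially $1$, naming the token whose next error is awaited. In a round that starts with $b=1$, set $b$ to $2$ if token $1$ errs; in a round that starts with $b=2$, set $b$ to $1$ and \emph{signal} if token $2$ errs; otherwise keep $b$. If both tokens err infinitely often, every wait ends, so there are infinitely many signals. Conversely each signal is an error of token $2$, and between two signals lies an error of token $1$. Give a round priority $2$ if it signals, otherwise $1$ if Eve errs, otherwise $0$. Eve wins this parity condition exactly if both tokens err infinitely often or she errs finitely often.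

In both cases we obtain a parity game with three priorities on a graph of exponential size, and (F3) solves it in exponential time.
\end{proof}

\section{Complements}\label{sec:more}

\subsection{More tokens}

\begin{corollary}
For a timed B\"uchi or coB\"uchi automaton $A$ the following are equivalent: $A$ is HD; Eve wins $G_2(A)$; Eve wins $G_k(A)$ for all $k\ge1$.
\end{corollary}

\begin{proof}
HD gives every $G_k(A)$, as shown in Section~\ref{sec:intro}, and $G_2(A)$ gives HD by Theorem~\ref{thm:tokens}.
\end{proof}

\subsection{Other time semantics}

The paper \cite{BHLST} also considers timed words with strictly positive delays and timed words along which time diverges. Call a word \emph{positive} if all its delays are positive and \emph{divergent} if their sum is infinite. For a set $W$ of timed words, say that $A$ is \emph{HD on $W$} if some resolver builds an accepting run on every word of $L(A)\cap W$.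

\begin{proposition}
Let $W$ be the set of positive words, of divergent words, or of words that are both. It is decidable in EXPTIME whether a given timed B\"uchi (respectively, coB\"uchi) automaton is HD on $W$.
\end{proposition}

\begin{proof}
We give polynomial reductions to Theorem~\ref{thm:exptime}. Each builds a complete automaton $A'$ whose transitions, apart from those at a sink, are copies of transitions of $A$ carrying extra information, in such a way that every finite run of $A$ on a prefix of a word of $W$ lifts to exactly one run of $A'$. Resolvers therefore translate in both directions and build corresponding runs on the words of $W$.

\emph{Positive words.} Add a clock $\gamma$ that is reset by every transition, so that it shows the last delay when a guard is tested. Conjoin $\gamma>0$ to all guards, and for every state of $A$ and every letter add a transition with guard $\gamma=0$ to a new sink outside $F$. A run that enters the sink is rejecting under both acceptance conditions, so $L(A')$ is the set of positive words in $L(A)$, and on these words corresponding runs are both accepting or both rejecting. Thus $A'$ is HD exactly if $A$ is HD on positive words.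

\emph{Divergent words.} Add a clock $\zeta$ and split each transition into a copy with $\zeta<1$ added to the guard and a copy with $\zeta\ge1$ added that resets $\zeta$, called a \emph{tick}. Consecutive ticks are at least one time unit apart, and on a divergent word $\zeta$ reaches $1$ again after every reset; so there are infinitely many ticks exactly if the word is divergent. Fix a set $X$ of transitions of $A$ and add to the state a flag in $\{0,1,2\}$, initially $0$. From $0$ or $2$ the flag becomes $1$ on a transition in $X$ and $0$ otherwise; from $1$ it becomes $2$ on a tick and stays $1$ otherwise. If $X$-transitions and ticks both recur forever, the flag always proceeds to $1$ at the next $X$-transition and then to $2$ at the next tick. Conversely each occurrence of flag $2$ comes from a tick, and between two occurrences the flag is set to $1$ by an $X$-transition. So flag $2$ occurs infinitely often exactly if both $X$-transitions and ticks do.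

For B\"uchi automata let $X$ consist of the transitions into $F$, and let $F'$ consist of the states with flag $2$. A run of $A'$ is accepting exactly if the run of $A$ is accepting and the word is divergent, so $L(A')$ is the set of divergent words in $L(A)$. For coB\"uchi automata let $X$ consist of the transitions into $Q\setminus F$, and let $F'$ consist of the states with flag $0$ or $1$. A run of $A'$ is accepting exactly if the run of $A$ is accepting or the word is not divergent, so a resolver of $A'$ can fail only on divergent words of $L(A)$, and there it fails exactly if the corresponding resolver of $A$ does. In both cases $A'$ is HD exactly if $A$ is HD on divergent words.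

\emph{Both restrictions.} The automaton $A'$ of the first construction is HD on divergent words exactly if $A$ is HD on positive divergent words. Apply the second construction to it.
\end{proof}

\subsection{A lower bound}

\begin{proposition}
Deciding history-determinism is PSPACE-hard for timed B\"uchi automata and for timed coB\"uchi automata.
\end{proposition}

\begin{proof}
We use the standard fact that reachability of a non-initial state $\ell$ in a timed automaton $B$, not necessarily complete, is PSPACE-hard. Since PSPACE is closed under complement, so is non-reachability, and we reduce from it.

Build $A$ from $B$ as follows. Give every transition $\delta$ of $B$ its own letter $a_\delta$, and add letters $c,0,1$ and states $s,s_0,s_1,\top,\bot$, where $\top$ and $\bot$ are sinks and $F=\{\top\}$. Delete $\ell$ and redirect the transitions that enter it to $s$. Add unguarded transitions from $s$ to $s_0$ and to $s_1$ on $c$, and from $s_b$ to $\top$ on $b$ for $b\in\{0,1\}$. To make $A$ complete, add for each $\delta$ and each constraint in its guard $a_\delta$-transitions from the source of $\delta$ to $\bot$ guarded by the negated constraint (two transitions, with $<$ and $>$, for an equality), and send every letter that has no transition at a state to $\bot$. Under both acceptance conditions a run is accepting exactly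 if it reaches $\top$, and $s$ is reachable in $A$ exactly if $\ell$ is reachable in $B$.

If $\ell$ is unreachable, then $L(A)=\emptyset$ and $A$ is HD. Otherwise let $u$ be a finite word that leads from the initial configuration to $s$. The run on $u$ is unique, because a letter $a_\delta$ read at the source of $\delta$ with the guard satisfied enables only $\delta$. For both $b$, every word that starts with $u\,(0,c)\,(0,b)$ is in $L(A)$. A resolver reading $u\,(0,c)$ moves to some $s_{b}$ that does not depend on the next letter, and on $(0,1-b)$ it falls into $\bot$. So $A$ is not HD.
\end{proof}

The exact complexity between PSPACE and EXPTIME is not determined here, and nothing is claimed for general timed parity automata.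

\begin{thebibliography}{1}
\bibitem{BHLST}
Sougata Bose, Thomas A. Henzinger, Karoliina Lehtinen, Sven Schewe, Patrick Totzke,
\emph{History-deterministic Timed Automata}, arXiv:2304.03183 (2023).
\end{thebibliography}
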